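# Cyclic and rational direct summands of Polish groups

## 1. Three statements about summands

Throughout, $\mathfrak c=2^{\aleph_0}$. A group **admits a Polish group topology** (for short: is **Polishable**) if it carries a group topology that is separable and completely metrizable.

**Theorem 1.** Let $S_*$ be the set consisting of all pairs $(p,k)$ with $p$ a prime and $1\le k<\omega$, together with a symbol $\infty$. For a cardinal $\lambda$ put
$$G^*_{(p,k),\lambda}=\bigoplus_{\alpha<\lambda}\mathbb Z_{p^k},\qquad G^*_{\infty,\lambda}=\bigoplus_{\alpha<\lambda}\mathbb Q,$$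
where $\mathbb Z_{p^k}$ is the cyclic group of order $p^k$. Consider the following statements about a group $G$ that admits a Polish group topology; all $\lambda_s,\lambda'_s$ are cardinals, possibly $0$.

(1) If $G$ has a direct summand isomorphic to $G^*_{s,\lambda}$ for some $\aleph_0<\lambda\le 2^{\aleph_0}$ and $s\in S_*$, then $G$ has a direct summand isomorphic to $G^*_{s,2^{\aleph_0}}$ (for the same $s$).

(2) If $G=G_1\oplus G_2$ and $G_2=\bigoplus\{G^*_{s,\lambda_s}:s\in S_*\}$, then for some $G_1',G_2'$: (i) $G_1=G_1'\oplus G_2'$; (ii) $G_1'$ admits a Polish group topology; (iii) $G_2'=\bigoplus\{G^*_{s,\lambda_s'}:s\in S_*\}$ for some cardinals $\lambda_s'$.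

(3) If $G=G_1\oplus G_2$, then for some $G_1',G_2'$: (i) $G_1=G_1'\oplus G_2'$; (ii) $G_1'$ admits a Polish group topology; (iii) $G_2'=\bigoplus\{G^*_{s,\lambda_s}:s\in S_*\}$ for some cardinals $\lambda_s$.

Then, in ZFC, for arbitrary (not necessarily abelian) groups and with no continuum hypothesis:

* Statement (1) is true.
* Statement (2) is false. There is a counterexample with $G$ abelian and $G_2\cong G^*_{\infty,\mathfrak c}$.
* Statement (3) is false. The same example refutes it, and there is also a counterexample with $G$ a compact (profinite) abelian group.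

The three statements form the Polish Direct Summand Conjecture; the problem comes from Gianluca Paolini and Saharon Shelah, "Polish Topologies for Graph Products of Groups", arXiv:1711.06155 (2017). Besides Theorem 1 we prove three sharper results: Theorem 5 (all $s$ at once in (1)), Theorem 6 (a positive case of (2)) and Theorem 9 (the compact counterexample to (3)).

Let us read the statement slowly. $G=A\oplus B$ means internal direct product: $A,B$ are normal, $A\cap B=1$, $AB=G$. Then $A$ and $B$ commute elementwise, so an abelian direct summand is central in $G$. We write central and abelian parts additively.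

The word to watch is *abstract*. The summands are summands of the bare group; nothing says they are closed, or Borel, or in any way visible to the topology. Also "$G_1'$ is Polishable" asks for *some* Polish topology on the abstract group $G_1'$, unrelated to that of $G$.

Statement (1) says that uncountable cyclic or rational summands come only in the maximal size. If the continuum hypothesis holds, then $\aleph_0<\lambda\le\mathfrak c$ forces $\lambda=\mathfrak c$ and (1) is empty; it has content exactly when intermediate cardinals exist.

Statements (2) and (3) ask what is left when a summand is removed from a Polish group. The correction term $G_2'$ cannot be dropped in general. If $\aleph_1<\mathfrak c$, write the $\mathbb Q$-vector space $\mathbb R$ as $G_1\oplus G_2$ with $\dim G_1=\aleph_1$. Then $|G_1|=\aleph_1$, while a Polish space is countable or of size $\mathfrak c$, so $G_1$ is not Polishable. But $G_1\cong G^*_{\infty,\aleph_1}$ may be taken as $G_2'$, with $G_1'=0$.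

Finally, (3) has a weaker hypothesis than (2) and the same conclusion. So every counterexample to (2) is one to (3).

## 2. Baire category for subgroups, and two splitting criteria

**Polish groups.** Closed subgroups, countable products, and quotients by closed normal subgroups of Polish groups are Polish; quotient maps are open. A subset of a Polish space is *analytic* if it is a continuous image of a Polish space (or empty). Analytic sets are closed under countable unions, finite products, continuous images, and preimages under continuous maps. For example, in a Polish group $G$ the commutator subgroup $G'=[G,G]$ is analytic: the inverse of a commutator is a commutator, so $G'$ is the union over $n$ of the images of the continuous maps $G^{2n}\to G$, $(a_i,b_i)_{i\le n}\mapsto\prod_i[a_i,b_i]$. It need not be closed, which is why analytic sets appear at all.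

From Kechris, *Classical Descriptive Set Theory*, we use: analytic sets have the Baire property (21.6); Pettis' theorem, that if $N$ is nonmeager with the Baire property then $NN^{-1}$ is a neighbourhood of $1$ (9.9); Borel homomorphisms between Polish groups are continuous (9.10); injective Borel images of Borel sets are Borel (15.1); and Mycielski's theorem (19.1): if $X$ is a nonempty perfect Polish space and $R_i\subseteq X^{n_i}$ $(i\in\mathbb N)$ are comeager, there is a Cantor set $E\subseteq X$ such that for all $i$, every $n_i$-tuple of pairwise distinct points of $E$ lies in $R_i$.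

By 15.1 and 9.10 together, *a continuous bijective homomorphism between Polish groups is a homeomorphism*: its inverse is Borel, hence continuous.

An abelian Polish group has a compatible invariant metric, and every such metric is complete (Becker–Kechris, *The Descriptive Set Theory of Polish Group Actions*, §1.2).

**Fact 2.** *In a Polish group an analytic subgroup $N$ is either meager, or open and hence of countable index. In particular an analytic subgroup of countable index is open.*

*Proof.* If $N$ is nonmeager, then it has the Baire property, so by Pettis $N=NN^{-1}$ is a neighbourhood of $1$. A subgroup that is a neighbourhood of $1$ is open; its cosets are disjoint open sets, so by separability there are countably many. If the index is countable, the group is a countable union of translates of $N$, so $N$ is nonmeager by Baire. $\square$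

**Abelian groups.** For an abelian group $X$ write $X[m]=\{x\in X:mx=0\}$. $X$ is *divisible* if $mX=X$ for all $m\ge1$, and *reduced* if $0$ is its only divisible subgroup: $\mathbb Q$ and $\mathbb Q/\mathbb Z$ are divisible, $\mathbb Z$ is reduced. A subgroup $Y\le X$ is *pure* if $Y\cap mX=mY$ for all $m$: in $\mathbb Z_{p^2}$ the subgroup $p\mathbb Z_{p^2}$ is not pure, since its generator is divisible by $p$ outside but not inside. We use two splitting criteria from Fuchs, *Infinite Abelian Groups I* (Theorems 21.2 and 27.5): *divisible subgroups are summands*, and *bounded pure subgroups are summands* (bounded: killed by some $m\ge1$).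

The *$p$-adic topology* of $X$ has the subgroups $p^nX$ as a base of neighbourhoods of $0$. It is Hausdorff iff $\bigcap_np^nX=0$. On $\mathbb Z$ it is Hausdorff but not complete. Below, the symbol $\mathbb Z_p$ *without an exponent* in the subscript denotes the ring of $p$-adic integers, with fraction field $\mathbb Q_p$; it carries its $p$-adic topology and is compact. Finite cyclic groups in the later sections are written $\mathbb Z/p^k$.

## 3. Vector spaces, bounded groups, and a summand that is not analytic

*Countable groups.* A countable group is Polish in the discrete topology. If $G$ is countable, (1) is vacuous, and (2), (3) hold with $G_2'=0$.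

*$G=(\mathbb Z/p)^{\mathbb N}$ or $G=\mathbb R$.* These are vector spaces over $\mathbb F_p$, respectively $\mathbb Q$, of dimension $\mathfrak c$. Summands of $\mathbb R$ are divisible, so in both cases a summand is a subspace. Statement (1) is clear, with $V=G$ as the large summand. In (2) and (3) the group $G_1$ is itself some $G^*_{s,\lambda}$; take $G_1'=0$.

*Bounded abelian $G$.* A summand $G_1$ is bounded, hence a direct sum of cyclic groups of prime power order (a textbook theorem), and again $G_1'=0$ works. So an abelian counterexample to (2) or (3) must be unbounded.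

*A first approach to (1).* Suppose $G=V\oplus H$ with $V\cong G^*_{s,\lambda}$ and $\lambda>\aleph_0$. One would like to apply a perfect set theorem to $V$: an uncountable analytic set contains a Cantor set, so $|V|=\mathfrak c$ and $\lambda=\mathfrak c$. This stops at the word "analytic". In $G=(\mathbb Z/p)^{\mathbb N}$ let $f:G\to\mathbb Z/p$ be a linear functional that is $0$ on finitely supported sequences and $1$ on the constant sequence $1$. Then $V=\ker f$ is a summand isomorphic to $G^*_{(p,1),\mathfrak c}$. It has index $p$, so if it were analytic it would be open and closed by Fact 2; but it contains the dense set of finitely supported sequences and is not $G$. So summands can be non-analytic, and category says nothing about them.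

*A second approach.* Replace $V$ by something definable that contains it, such as $Z(G)[p^k]$ when $s=(p,k)$. This is a closed subgroup, of size $\mathfrak c$ as soon as it is uncountable. But now the splitting is lost. Take $G=(\mathbb Z/p^2)^{\mathbb N}$ and $s=(p,1)$. Then $G[p]=pG$ has size $\mathfrak c$, yet $G$ has no summand isomorphic to $\mathbb Z/p$: if $\langle x\rangle$ were one, with projection $\pi$, then $x=py$ for some $y\in G$ and $x=\pi(x)=p\pi(y)=0$.

The repair is to divide $Z(G)[p^k]$ by those elements that visibly cannot generate a summand of the required kind. The quotient turns out to be a vector space whose dimension counts summands exactly, and category can be applied to the subgroup we divide by, because that subgroup *is* analytic.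

## 4. The quotients $P_s/N_s$ count summands

Suppose $x\in Z(G)$ has order $p^k$ and $\langle x\rangle$ is a summand of $G$ with projection $\pi$. If $p^{k-1}x=g^{p^k}c$ with $g\in G$, $c\in G'$, then applying $\pi$ gives $p^{k-1}x=p^k\pi(g)+0=0$, a contradiction. So "$p^{k-1}x$ is a $p^k$-th power modulo $G'$" is an obstruction. We make it into a subgroup.

**Definition.** Let $G$ be any group, $B=G/G'$ (written additively), and for $m\ge1$ let
$$R_m=\{g\in G:gG'\in mB\}=\{g^mc:g\in G,\ c\in G'\},$$
a subgroup containing $G'$.

* For $s=(p,k)$: $P_s(G)=Z(G)[p^k]$ and $N_s(G)=\{x\in P_s(G):p^{k-1}x\in R_{p^k}\}$.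
* For $s=\infty$: $P_\infty(G)=\mathrm{Hom}(\mathbb Q,Z(G))$ and $N_\infty(G)=\{\varphi:\varphi^{-1}(G')\ne0\}=\bigcup_{m\ge1}\{\varphi:\varphi(m)\in G'\}$.

The two descriptions of $N_\infty$ agree because a nonzero subgroup of $\mathbb Q$ contains a positive integer. If $x\in P_{(p,k)}$ then $p^{k-1}\cdot px=p^kx=0$, so $pP_s\subseteq N_s$ and $P_s/N_s$ is an $\mathbb F_p$-vector space. $P_\infty$ is a $\mathbb Q$-vector space via $(q\varphi)(x)=\varphi(qx)$, and $N_\infty$ is a subspace: if $\varphi(m),\psi(n)\in G'$ then $(\varphi+\psi)(mn)\in G'$, and for $q=a/b$ with $b\ge1$ we have $(q\varphi)(bm)=\varphi(am)\in G'$. Put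
$$\mu_s(G)=\dim P_s(G)/N_s(G)\quad\text{over }\mathbb F_p\text{ for }s=(p,k),\text{ over }\mathbb Q\text{ for }s=\infty.$$

**Examples.**

* $G=(\mathbb Z/p^2)^{\mathbb N}$. For $s=(p,1)$: $P_s=G[p]=pG=N_s$, so $\mu_{(p,1)}=0$. For $s=(p,2)$: $P_s=G$ and $N_s=\{x:px\in p^2G=0\}=G[p]=pG$, so $P_s/N_s=G/pG$ and $\mu_{(p,2)}=\mathfrak c$.
* $G$ the group of upper unitriangular $3\times3$ matrices over $\mathbb F_p$. Here $Z(G)=G'$ has order $p$, so $P_{(p,1)}=Z(G)=G'\subseteq R_p$, thus $N_{(p,1)}=P_{(p,1)}$ and $\mu_{(p,1)}=0$. The centre is not a summand, and $G'$ is what detects this.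
* $G=\mathbb Q$: $P_\infty\cong\mathbb Q$, $N_\infty=0$, $\mu_\infty=1$. For $G=\mathbb Q/\mathbb Z$: $P_\infty\ne0$ (it contains the quotient map), but $\varphi(1)$ is always torsion, so some $\varphi(m)=0\in G'$ and $N_\infty=P_\infty$, $\mu_\infty=0$.

**Lemma 3.** *For any group $G$, cardinal $\lambda$ and $s\in S_*$: $G$ has a direct summand isomorphic to $G^*_{s,\lambda}$ iff $\lambda\le\mu_s(G)$.*

*Proof.*

**Step 1: a summand produces independent vectors.** Let $G=V\oplus H$ with $V\cong G^*_{s,\lambda}$ and projection $\pi:G\to V$. As $V$ is abelian, $V\le Z(G)$ and $\pi(G')=0$.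

Let $s=(p,k)$ and $V=\bigoplus_{\alpha<\lambda}\langle v_\alpha\rangle$ with each $v_\alpha$ of order $p^k$; so $v_\alpha\in P_s$. If $x=\sum a_\alpha v_\alpha\in N_s$, then $p^{k-1}x=\pi(p^{k-1}x)\in\pi(R_{p^k})\subseteq p^kV=0$. So $p^{k-1}a_\alpha v_\alpha=0$ and $p\mid a_\alpha$ for every $\alpha$. Thus the $v_\alpha$ are linearly independent modulo $N_s$ and $\mu_s(G)\ge\lambda$.

Let $s=\infty$ and $V=\bigoplus_{\alpha<\lambda}\mathbb Qv_\alpha$. Put $\varphi_\alpha(q)=qv_\alpha$. If $\varphi=\sum q_\alpha\varphi_\alpha\in N_\infty$, then $\varphi(m)\in G'$ for some $m\ge1$, so $m\sum q_\alpha v_\alpha=\varphi(m)=\pi(\varphi(m))=0$ and all $q_\alpha=0$. Again $\mu_s(G)\ge\lambda$.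

**Step 2: independent vectors span a copy of $G^*_{s,\lambda}$ that survives in $B$, case $s=(p,k)$.** Choose $v_\alpha\in P_s$ $(\alpha<\lambda)$ independent modulo $N_s$ and let $V=\langle v_\alpha:\alpha<\lambda\rangle$. Let $x=\sum a_\alpha v_\alpha$ (a finite sum with integer coefficients) with not all $a_\alpha\equiv0$ modulo $p^k$. Let $p^j$, $j<k$, be the exact power of $p$ dividing all $a_\alpha$, and write $a_\alpha=p^jb_\alpha$. Some $b_\alpha$ is prime to $p$, so $\sum b_\alpha v_\alpha\notin N_s$, that is,
$$p^{k-1-j}x=p^{k-1}\sum b_\alpha v_\alpha\notin R_{p^k}.\tag{4.1}$$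
Since $R_{p^k}$ is a subgroup containing $G'$, (4.1) gives $x\ne0$ and even $x\notin G'$. From $x\ne0$ we get $V\cong G^*_{s,\lambda}$. From $x\notin G'$ we get $V\cap G'=0$, so $V$ maps isomorphically onto a subgroup $\bar V\le B$.

**Step 3: $\bar V$ is pure in $B$.** Purity is what makes a bounded subgroup split. Let $x$ be as in Step 2, with image $\bar x$, and suppose $\bar x\in p^nB$. If $n>j$, then $p^{k-1-j}\bar x\in p^{n+k-1-j}B\subseteq p^kB$, so $p^{k-1-j}x\in R_{p^k}$, contradicting (4.1). So $n\le j$ and $x\in p^jV\subseteq p^nV$. For a general $m=p^nm'$ with $p\nmid m'$: if $\bar x\in mB$ then $\bar x\in p^n\bar V=m\bar V$, since $m'$ acts invertibly on $\bar V$. So $\bar V$ is pure.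

**Step 4: splitting in $B$ gives splitting in $G$.** $\bar V$ is bounded and pure, hence a summand of $B$. Composing $G\to B$, the projection $B\to\bar V$ and $\bar V\cong V$, we get a homomorphism $\pi:G\to V$ with $\pi|_V=\mathrm{id}$. Every $g$ is $\pi(g)\cdot(\pi(g)^{-1}g)$ with the second factor in $\ker\pi$; $V\cap\ker\pi=1$; $\ker\pi$ is normal, and $V$ is normal because it is central. So $G=V\oplus\ker\pi$.

**Step 5: the case $s=\infty$.** Choose $\varphi_\alpha\in P_\infty$ $(\alpha<\lambda)$ independent modulo $N_\infty$. Let $W$ be their $\mathbb Q$-span, so $W\cap N_\infty=0$, and let $V=\{\varphi(1):\varphi\in W\}\le Z(G)$. If $\varphi\in W$ and $\varphi(1)\in G'$, then $\varphi\in N_\infty\cap W=0$. So $\varphi\mapsto\varphi(1)$ is an isomorphism $W\to V$, whence $V\cong G^*_{\infty,\lambda}$, and $V\cap G'=0$. The image of $V$ in $B$ is isomorphic to $V$ and divisible, hence a summand, and Step 4 applies verbatim. $\square$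

## 5. The dimension is at most $\aleph_0$ or equal to $\mathfrak c$

**Lemma 4.** *If $G$ is Polish then $\mu_s(G)\in\omega\cup\{\aleph_0,\mathfrak c\}$ for every $s\in S_*$.*

*Proof.*

**Step 1: $P_s$ is Polish and $N_s$ is analytic.** This is what makes category available. $Z(G)$ is closed in $G$. $P_{(p,k)}$ is closed in $Z(G)$, and $P_\infty$ is a closed subgroup of the countable power $Z(G)^{\mathbb Q}$. So $P=P_s$ is a Polish group. $G'$ is analytic (Section 2), and $R_m$ is the image of $G\times G'$ under $(g,c)\mapsto g^mc$, so it is analytic. Then $N=N_s$ is analytic in $P$: for $s=(p,k)$ it is the preimage of $R_{p^k}$ under the continuous map $x\mapsto p^{k-1}x$, and for $s=\infty$ it is the union over $m$ of the preimages of $G'$ under $\varphi\mapsto\varphi(m)$.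

**Step 2: if $N$ is not meager, the dimension is countable.** By Fact 2, $P/N$ is countable, so $\mu_s(G)\le\aleph_0$.

**Step 3: if $N$ is meager, a Cantor set of independent vectors exists.** First, $P$ is perfect: if it had an isolated point it would be discrete, and then $\{0\}\subseteq N$ would be nonmeager. Let $c=(c_1,\dots,c_n)$ be a nonzero tuple of scalars: rationals if $s=\infty$, integers in $[0,p)$ if $s=(p,k)$. Fix $i$ with $c_i\ne0$. Multiplication by $c_i$ is a topological automorphism of $P$: for $s=\infty$ its inverse is multiplication by $c_i^{-1}$, and multiplication by a nonzero rational only permutes the coordinates of $Z(G)^{\mathbb Q}$; for $s=(p,k)$ we have $p^kP=0$ and $p\nmid c_i$, so the inverse is multiplication by an integer inverse of $c_i$ modulo $p^k$. Hence the map $\theta:P^n\to P^n$ that replaces the $i$-th coordinate of $(x_j)$ by $\sum_jc_jx_j$ and keeps the others is a homeomorphism. The set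
$$\Bigl\{(x_j)\in P^n:\sum_jc_jx_j\in N\Bigr\}$$
is the preimage under $\theta$ of the set of tuples whose $i$-th coordinate is in $N$. The latter set is meager in $P^n$ because $N$ is meager in $P$. So the displayed set is meager.

There are countably many tuples $c$. Apply Mycielski's theorem to the complements of these sets: there is a Cantor set $E\subseteq P$ such that $\sum_jc_jx_j\notin N$ whenever $c\ne0$ and $x_1,\dots,x_n\in E$ are distinct. So $E$ is linearly independent modulo $N$ and $\mu_s(G)\ge|E|=\mathfrak c$. Also $\mu_s(G)\le|P|\le\mathfrak c$. $\square$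

**Proof of Theorem 1, statement (1).** Let $G$ be Polish with a summand isomorphic to $G^*_{s,\lambda}$, $\lambda>\aleph_0$. By Lemma 3, $\mu_s(G)\ge\lambda>\aleph_0$. By Lemma 4, $\mu_s(G)=\mathfrak c$. By Lemma 3 again, $G^*_{s,\mathfrak c}$ is isomorphic to a summand of $G$. $\blacksquare$

The given summand and the new one need not be related. All that passes from one to the other is the number $\mu_s(G)$.

## 6. Enlarging all uncountable pieces at once

If a summand involves many $s$ with $\lambda_s$ uncountable, can all of them be raised to $\mathfrak c$ simultaneously? They can, and there are never infinitely many.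

**Theorem 5.** *Let $G$ be Polish with a direct summand $W=\bigoplus_sW_s$, $W_s\cong G^*_{s,\lambda_s}$. Then $F=\{s:\lambda_s>\aleph_0\}$ is finite, and $G$ has a direct summand isomorphic to $\bigoplus_sG^*_{s,\lambda_s^+}$, where $\lambda_s^+=\mathfrak c$ for $s\in F$ and $\lambda_s^+=\lambda_s$ for $s\notin F$.*

*Proof.* Let $\pi:G\to W$ be the projection (no continuity assumed), $w_s$ the $s$-component of $w\in W$, $d$ a complete compatible invariant metric on the abelian Polish group $Z(G)$, and $|x|=d(x,0)$. By invariance $|x+y|\le|x|+|y|$ and $|-x|=|x|$.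

**Step 1: uncountable pieces contain small generators.** We claim: for $s=(p,k)\in F$ and $\varepsilon>0$ there is $x\in W_s\setminus pW_s$ with $|jx|<\varepsilon$ for all integers $j$. Indeed $W_s/pW_s$ is uncountable. Choosing one element from each class mod $pW_s$ gives an uncountable subset of a separable metric space, so two of the chosen elements are at distance $<\varepsilon/p^k$. Let $x$ be their difference. Then $x\notin pW_s$, and since $p^kx=0$ every multiple of $x$ is $jx$ with $0\le j<p^k$, so $|jx|\le j|x|<\varepsilon$.

**Step 2: $F$ is finite.** We sum small generators to an element whose projection has infinitely many nonzero components. If $F$ is infinite, one of two cases occurs.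

*Case A: $s_i=(p,k_i)\in F$ with $k_1<k_2<\cdots$.* Then $k_i\ge i$. Take $x_i\in W_{s_i}\setminus pW_{s_i}$ with all multiples of norm $<2^{-i}$. Put
$$y=\sum_{i\ge1}p^{i-1}x_i,\qquad z_n=\sum_{i>n}p^{i-1-n}x_i;$$
both converge in $Z(G)$, and $y=\sum_{i\le n}p^{i-1}x_i+p^nz_n$ by continuity of multiplication by $p^n$. Apply $\pi$ and take the $s_n$-component. The $x_i$ with $i<n$ lie in $W_{s_i}$ and contribute $0$, so
$$\pi(y)_{s_n}=p^{n-1}\bigl(x_n+p\,\pi(z_n)_{s_n}\bigr).$$
The element in brackets is not in $pW_{s_n}$. In a direct sum of copies of $\mathbb Z/p^{k_n}$ an element outside $pW_{s_n}$ has a coordinate prime to $p$, so it has order $p^{k_n}$. As $n-1<k_n$, we get $\pi(y)_{s_n}\ne0$. This holds for every $n$, which is impossible in a direct sum.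

*Case B: $s_i=(p_i,k_i)\in F$ with distinct primes $p_i$.* Take $x_i\in W_{s_i}\setminus p_iW_{s_i}$ with all multiples of norm $<2^{-i}$, and let $y=\sum_ix_i$. Fix $n$ and put $q=p_n^{k_n}$. For $i>n$ choose $c_i$ with $qc_i\equiv1$ modulo $p_i^{k_i}$, and let $z_n=\sum_{i>n}c_ix_i$, which converges. Then $qz_n=\sum_{i>n}x_i$, so $y=\sum_{i\le n}x_i+qz_n$ and $\pi(y)_{s_n}=x_n+q\,\pi(z_n)_{s_n}=x_n\ne0$, since $qW_{s_n}=0$. Again this holds for every $n$, which is impossible.

**Step 3: $\mu_s$ is additive and separates the types.** If $G=A\oplus H$ then $Z(G)$, $G'$ and $R_m$ decompose accordingly, hence so do $P_s$ and $N_s$ (for $N_\infty$ take a common multiple of the two integers $m$). So $\mu_s(G)=\mu_s(A)+\mu_s(H)$.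

Moreover $\mu_s(W_t)=0$ for $s\ne t$. Let $s=(p,l)$, $t=(p,k)$ and $x\in W_t[p^l]$. If $l>k$, then $p^{l-1}x=0$. If $l<k$, then $x\in p^{k-l}W_t$, so $p^{l-1}x\in p^{k-1}W_t\subseteq p^lW_t$. Either way $x\in N_s(W_t)$. In the remaining cases $P_s(W_t)=0$: different primes; $s=(p,l)$ and $t=\infty$; $s=\infty$ and $t=(p,k)$, where $\mathrm{Hom}(\mathbb Q,W_t)=0$ because $W_t$ is bounded.

**Step 4: the pieces outside $F$ may be set aside.** Write $G=G_0\oplus W_c$ with $W_c=\bigoplus_{t\notin F}W_t$. Let $s\in F$. We claim $\mu_s(W_c)=0$. If $s=(p,k)$: $P_s(W_c)=\bigoplus_{t\notin F}P_s(W_t)$, and $P_s(W_t)=N_s(W_t)\subseteq N_s(W_c)$ by Step 3. If $s=\infty\in F$: then $W_c$ is a direct sum of finite cyclic groups, and a homomorphism from $\mathbb Q$ to it is zero in each coordinate, so $P_\infty(W_c)=0$. Since $\mu_s(G)\ge\lambda_s>\aleph_0$ by Lemma 3, Lemma 4 gives $\mu_s(G)=\mathfrak c$, and by additivity $\mu_s(G_0)=\mathfrak c$ for every $s\in F$.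

**Step 5: split off the large pieces one at a time.** By Lemma 3 (valid for any group) split off from $G_0$ a summand isomorphic to $G^*_{s,\mathfrak c}$ for one $s\in F$. By Step 3 the complement still has $\mu_t=\mathfrak c$ for every other $t\in F$. Iterate over the finite set $F$. Together with $W_c$ this gives the summand required. $\square$

## 7. Closed summands, and rational summands that are discrete

Turn to (2). If the summand $G_2$ is closed in $G$, then $G_1\cong G/G_2$ is Polish and (2) holds with $G_2'=0$. So a counterexample needs $G_2$ not closed. For rational $G_2$ the counting of Section 5 says how large $G$ must then be.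

**Theorem 6.** *Let $G$ be Polish, $G=G_1\oplus V$ with $V\cong G^*_{\infty,\lambda}$, and suppose $G$ has no direct summand $G^*_{\infty,\mathfrak c}$. Then $V$ is discrete and closed, and $G_1\cong G/V$ is Polishable.*

*Proof.*

**Step 1: $N_\infty$ is open.** By Lemmas 3 and 4, $\mu_\infty(G)\le\aleph_0$. So $P/N$, with $P=P_\infty(G)$ and $N=N_\infty(G)$, is a countable set, and $N$ is open in $P$ by Fact 2. Since $P$ carries the topology of $Z(G)^{\mathbb Q}$, there are $q_1,\dots,q_r\in\mathbb Q$ and a neighbourhood $U$ of $0$ in $Z(G)$ such that $\varphi(q_i)\in U$ for all $i$ implies $\varphi\in N$. Write $q_i=a_i/m$ with integers $a_i$ and $m\ge1$.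

**Step 2: $V$ is discrete.** Choose a neighbourhood $U'$ of $0$ in $Z(G)$ with $a_iU'\subseteq U$ for all $i$. If $V$ is not discrete, pick $0\ne v\in V\cap U'$ and let $\varphi(q)=qmv$, computed in the $\mathbb Q$-space $V$. Then $\varphi(q_i)=a_iv\in U$, so $\varphi\in N$: for some $n\ge1$ we have $nmv=\varphi(n)\in G'$. The projection $G\to V$ kills $G'$ and fixes $nmv$, so $nmv=0$ and $v=0$, a contradiction.

**Step 3: $V$ is closed.** Choose an open neighbourhood $O$ of $1$ with $O^{-1}O\cap V=\{1\}$. Let $x$ lie in the closure of $V$. Two elements $v,v'$ of $V\cap xO$ satisfy $v^{-1}v'\in O^{-1}O$, so $V\cap xO$ is a single point $v$. Every neighbourhood of $x$ inside $xO$ meets $V$, necessarily in $v$, so $x=v\in V$. Thus $V$ is closed; it is central, and $G/V\cong G_1$ is Polish. $\square$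

So when $G_2$ is a $\mathbb Q$-vector space, (2) can fail only if $G^*_{\infty,\mathfrak c}$ is a direct summand of $G$. We look for a counterexample there.

Non-closedness alone is not enough. In $\mathbb R=\mathbb Q\oplus H$ the summand $\mathbb Q$ is not closed, but $H\cong\mathbb R/\mathbb Q$ is a $\mathbb Q$-vector space of dimension $\mathfrak c$, hence abstractly isomorphic to $\mathbb R$ and Polishable. The complement has to be *algebraically* unable to carry a Polish topology.

## 8. Null sequences, and why $\mathbb Z_p^{\mathbb N}/c_0(\mathbb Z_p)$ does not suffice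

Fix a prime $p$; indices $k$ run over $\{1,2,\dots\}$. Let
$$V=c_0(\mathbb Q_p)=\{v\in\mathbb Q_p^{\mathbb N}:v_k\to0\},\qquad K=c_0(\mathbb Z_p)=V\cap\mathbb Z_p^{\mathbb N}.$$
For instance $(p,p^2,p^3,\dots)\in K$, while the constant sequence $1$ is in $\mathbb Z_p^{\mathbb N}$ but not in $K$. With the sup norm $V$ is a complete metric group, separable because the finitely supported rational sequences are dense. $K$ is the closed unit ball, a clopen subgroup, and $p^nK$ is the ball of radius $p^{-n}$. So the topology of $K$ is its $p$-adic topology, and it is complete. As an abstract group $V$ is a $\mathbb Q$-vector space of cardinality $\mathfrak c$, so $V\cong G^*_{\infty,\mathfrak c}$.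

A natural attempt is to glue $V$ to the compact group $\mathbb Z_p^{\mathbb N}$ along $K$, which is dense in $\mathbb Z_p^{\mathbb N}$ but not all of it. Let
$$G^0=(\mathbb Z_p^{\mathbb N}\times V)/\{(a,-a):a\in K\}.$$
The subgroup divided out is closed: if $(a_n,-a_n)\to(z,v)$, then $a_n\to-v$ in $K$, hence also in $\mathbb Z_p^{\mathbb N}$, so $z=-v\in K$. So $G^0$ is Polish. The map $v\mapsto$ class of $(0,v)$ is injective with divisible image. So $V$ is a summand of $G^0$, and its complement is isomorphic to $L_0=\mathbb Z_p^{\mathbb N}/K$. The summand is not closed: its preimage $K\times V$ is not closed in $\mathbb Z_p^{\mathbb N}\times V$. The quotient $L_0$ looks badly non-Hausdorff.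

Nevertheless *$L_0\cong\mathbb Z_p^{\mathbb N}$ as abstract groups*, so it is Polishable and the attempt fails. To see this, let $A$ be a torsion-free abelian group that is Hausdorff and complete in its $p$-adic topology, hence a $\mathbb Z_p$-module. Let $(a_i)_{i\in I}$ lift an $\mathbb F_p$-basis of $A/pA$, and let $T_I$ be the set of $t\in\mathbb Z_p^I$ such that for each $n$ all but finitely many $t_i$ lie in $p^n\mathbb Z_p$. The map $T_I\to A$, $t\mapsto\sum t_ia_i$, is well defined by completeness. It is onto: write $a=\sum c_ia_i+pa'$ with a finite sum, do the same with $a'$, and iterate. It is injective: if $t\ne0$ had sum $0$, divide by a power of $p$ ($A$ is torsion-free) so that some $t_i\notin p\mathbb Z_p$, and reduce modulo $p$ to get a nontrivial relation in the basis. So $A\cong T_I$ depends only on $|I|=\dim A/pA$. Both $\mathbb Z_p^{\mathbb N}$ and $L_0$ satisfy the hypotheses. For $L_0$: if $pw\in K$ then $w\in K$; if $w\in p^n\mathbb Z_p^{\mathbb N}+K$ for all $n$ then $w_k\to0$; and a Cauchy sequence has a subsequence with $x_{n+1}-x_n=p^ny_n$, where lifts of the $y_n$ give a convergent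 series in $\mathbb Z_p^{\mathbb N}$. The dimensions are those of $\mathbb F_p^{\mathbb N}$ and of its quotient by the countable group of finitely supported sequences, both $\mathfrak c$.

The exact point of failure: $L_0/pL_0$ is uncountable, so Fact 2 says nothing about $pL_0$, and the abstract group $L_0$ is free to forget where it came from. The remedy is to hide a copy of $L_0$ inside a larger group $M$ whose quotients $M/p^nM$ are *countable*. Then in any Polish topology on $M$ the subgroups $p^nM$ are forced to be open, and the topology can no longer be chosen at will. This is achieved by a twist in the gluing map.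

## 9. The twisted quotient $M=K/dK$

Let $(dv)_k=p^kv_k$. This map is injective and continuous on $V$, with $dK\subseteq K$; moreover $d(\mathbb Z_p^{\mathbb N})\subseteq K$, since $p^kw_k\to0$ for every $w\in\mathbb Z_p^{\mathbb N}$. Put
$$G=(K\times V)/\Delta,\qquad\Delta=\{(da,-a):a\in K\},\qquad M=K/dK.$$

**$G$ is Polish.** $\Delta$ is a closed subgroup: if $(da_n,-a_n)\to(z,v)$, then $a_n\to a:=-v$, which is in $K$ because $K$ is closed, and $z=\lim da_n=da$. So $G$ is an abelian Polish group.

**$V$ is a summand of $G$ with complement $M$.** The map $v\mapsto(0,v)+\Delta$ is injective: if $(0,v)=(da,-a)$ then $a=0$, so $v=0$. The preimage of its image in $K\times V$ is $(\{0\}\times V)+\Delta=dK\times V$, so the quotient of $G$ by the image is $(K\times V)/(dK\times V)\cong M$. The image is divisible, hence a summand: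
$$G=G_1\oplus G_2,\qquad G_1\cong M,\qquad G_2\cong V\cong G^*_{\infty,\mathfrak c}.$$

*How far $G_2$ is from closed.* The closure of $dK$ in $K$ is $d(\mathbb Z_p^{\mathbb N})$. The latter is closed, being $\{z\in K:z_k\in p^k\mathbb Z_p\text{ for all }k\}$, and each $dw$ is the limit of its truncations, which lie in $dK$. So $\overline{G_2}$ has preimage $d(\mathbb Z_p^{\mathbb N})\times V$, and $\overline{G_2}/G_2\cong d(\mathbb Z_p^{\mathbb N})/dK\cong\mathbb Z_p^{\mathbb N}/K$. This is the group $L_0$ again, now sitting inside $M$; part (c) below identifies its place algebraically.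

**Lemma 7.** *The group $M$ has the following properties.*

* (a) *The torsion subgroup of $M$ is countable.*
* (b) *$M/p^nM$ is countable for every $n$.*
* (c) *$L:=\bigcap_np^nM=d(\mathbb Z_p^{\mathbb N})/dK$.*
* (d) *$L\ne0$ and $\bigcap_np^nL=0$.*
* (e) *$M$ is reduced.*

*Proof.*

(a) A prime $q\ne p$ is a unit of $\mathbb Z_p$, so it acts bijectively on $K$ and on $dK$, hence on $M$. So all torsion is $p$-torsion. Let $z\in K$ represent an element of $M[p]$: $pz=da$ with $a\in K$, that is, $z_k=p^{k-1}a_k$. There is $k_0$ with $a_k\in p\mathbb Z_p$ for $k>k_0$. Then for $k>k_0$ we have $z_k=p^k(a_k/p)$ with $a_k/p\to0$, so the part of $z$ with $k>k_0$ lies in $dK$. For $k\le k_0$, changing $a_k$ by an element of $p\mathbb Z_p$ changes $z_k$ by an element of $p^k\mathbb Z_p$, hence $z$ by an element of $dK$. So the class of $z$ is determined by finitely many residues $a_k$ modulo $p$, and $M[p]$ is countable. Multiplication by $p$ maps $M[p^{n+1}]$ into $M[p^n]$ with kernel $M[p]$, so each $M[p^n]$ is countable by induction.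

(b) A null sequence in $\mathbb Z_p$ is zero modulo $p^n$ from some index on. So $K/p^nK\cong\bigoplus_k\mathbb Z/p^n$ is countable, and $M/p^nM$ is a quotient of it.

(c) An element $z\in K$ represents a member of $p^nM$ iff $z\in p^nK+dK$. If this holds for all $n$, then taking $n\ge k$ gives $z_k\in p^n\mathbb Z_p+p^k\mathbb Z_p=p^k\mathbb Z_p$ for every $k$, so $z\in d(\mathbb Z_p^{\mathbb N})$. Conversely let $z=dw$ with $w\in\mathbb Z_p^{\mathbb N}$, and let $n\ge1$. The part of $z$ with $k<n$ is in $dK$, since it is $d$ of a finitely supported sequence. The part with $k\ge n$ is $p^n(p^{k-n}w_k)_{k\ge n}\in p^nK$.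

(d) Since $d$ is injective, $L\cong\mathbb Z_p^{\mathbb N}/c_0(\mathbb Z_p)\ne0$. If the class of $w$ lies in $p^n(\mathbb Z_p^{\mathbb N}/c_0(\mathbb Z_p))$ for all $n$, then $w\in p^n\mathbb Z_p^{\mathbb N}+c_0(\mathbb Z_p)$ for all $n$, so for each $n$ almost all $w_k$ are in $p^n\mathbb Z_p$. That is, $w\in c_0(\mathbb Z_p)$.

(e) A divisible subgroup $D$ satisfies $D=p^nD\subseteq p^nM$ for all $n$, so $D\subseteq L$. Then $D=p^nD\subseteq p^nL$ for all $n$, so $D=0$ by (d). $\square$

*The element to keep in mind.* Let $x\in M$ be the class of $(p^{k-1})_k$. Then $px$ is the class of $d(1,1,1,\dots)$, an element of $L$, and it is not in $pL$, since $(1,1,\dots)\notin p\mathbb Z_p^{\mathbb N}+c_0(\mathbb Z_p)$. On the other hand each truncation $(1,p,\dots,p^{n-1},0,0,\dots)$ is killed by $p$ in $M$. If the topology forces $x$ to be a limit of such torsion elements modulo $L$, then it forces $px$ to be a limit of elements of $pL$. This is the clash used in the next section.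

## 10. $M$ carries no Polish group topology

**Proposition 8.** *$M$ admits no Polish group topology.*

*Proof.* Suppose $M$ has a Polish group topology.

**Step 1: the subgroups $p^nM$ are open and $L$ is closed.** This uses the countability in Lemma 7(b). $p^nM$ is a continuous image of $M$, hence an analytic subgroup, of countable index. By Fact 2 it is open, and therefore closed. So $L=\bigcap_np^nM$ is closed, and $\bar M=M/L$ is Polish in the quotient topology $\tau_1$. Algebraically $\bar M=K/d(\mathbb Z_p^{\mathbb N})$.

**Step 2: $\tau_1$ is the $p$-adic topology $\tau_2$ of $\bar M$.** The aim is to make density in $(\bar M,\tau_1)$ checkable by algebra. First we see that $\tau_2$ is a Polish group topology.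

* It is Hausdorff (and then metrizable by an invariant ultrametric): $L\subseteq p^nM$, so $p^n\bar M=p^nM/L$ and $\bigcap_np^n\bar M=0$.
* It is separable, since $\bar M/p^n\bar M\cong M/p^nM$ is countable for every $n$.
* It is complete. A Cauchy sequence has a subsequence $(x_n)_{n\ge1}$ with $x_{n+1}-x_n=p^ny_n$, $y_n\in\bar M$. Lift $x_1,y_n$ to $\tilde x_1,\tilde y_n\in K$. The series $\tilde x_1+\sum_{n\ge1}p^n\tilde y_n$ converges in $K$, and its remainder from $n=N$ on lies in $p^NK$. So the image of the sum in $\bar M$ is the $\tau_2$-limit of $(x_n)$.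

Next, $p^n\bar M$ is the image of the open set $p^nM$, so it is $\tau_1$-open. Hence $\mathrm{id}:(\bar M,\tau_1)\to(\bar M,\tau_2)$ is a continuous bijective homomorphism of Polish groups, so a homeomorphism (Section 2). Thus $\tau_1=\tau_2$.

**Step 3: $L+M[p]$ is dense in $A=\{x\in M:px\in L\}$.** $A$ is a closed subgroup, since $L$ is closed, and it contains $L+M[p]$. Let $x\in A$ be represented by $z\in K$. Then $pz\in d(\mathbb Z_p^{\mathbb N})+dK=d(\mathbb Z_p^{\mathbb N})$, so $z_k=p^{k-1}w_k$ with $w\in\mathbb Z_p^{\mathbb N}$. Given $n$, split $z=z'+z''$ into the parts $k\le n$ and $k>n$. Then $pz'$ is $d$ of a finitely supported sequence, so $pz'\in dK$ and $z'$ represents an element of $M[p]$. And $z''=p^n(p^{k-1-n}w_k)_{k>n}\in p^nK$. So modulo $p^n\bar M$ the image of $x$ equals the image of an element of $M[p]$. As $n$ was arbitrary, $(L+M[p])/L$ is $\tau_2$-dense in $A/L$, hence $\tau_1$-dense by Step 2.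

Now lift this to $M$. Let $O\subseteq M$ be open and meet $A$. Its image in $\bar M$ is $\tau_1$-open and meets $A/L$, so it contains the image of some $y\in L+M[p]$. Then $O$ meets $y+L\subseteq L+M[p]$. This proves the density.

**Step 4: $pL$ is dense in $L$.** The map $x\mapsto px$ is continuous from $A$ to $L$. It is onto: $L\subseteq pM$, so each element of $L$ is $px$ with $x\in M$, and such an $x$ is in $A$ by definition. It maps the dense subgroup $L+M[p]$ of $A$ onto $pL$. The image of a dense set under a continuous surjection is dense.

**Step 5: an infinitely $p$-divisible nonzero element of $L$.** We use density of $pL$ and completeness to build a nonzero element of $\bigcap_mp^mL$, against Lemma 7(d). $L$ is Polish, being closed; let $\rho$ be a complete compatible metric on $L$. Let $0\ne y_0\in L$ and $\varepsilon=\rho(y_0,0)$. Given $y_n$, the finitely many maps $u\mapsto p^ju$, $0\le j\le n$, are continuous at $y_n$, and $pL$ contains points arbitrarily near $y_n$. So we can choose $y_{n+1}\in L$ with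
$$\rho\bigl(p^j\,p\,y_{n+1},\,p^jy_n\bigr)<\varepsilon2^{-n-2}\qquad(0\le j\le n).\tag{10.1}$$
Fix $m$. By (10.1) with $j=n-m$, consecutive terms of $(p^{n-m}y_n)_{n\ge m}$ satisfy $\rho(p^{n+1-m}y_{n+1},p^{n-m}y_n)<\varepsilon2^{-n-2}$, so the sequence is Cauchy. Let $x_m\in L$ be its limit. By continuity
$$px_{m+1}=\lim_np^{n-m}y_n=x_m,$$
and $\rho(x_0,y_0)\le\sum_{n\ge0}\varepsilon2^{-n-2}=\varepsilon/2<\rho(0,y_0)$, so $x_0\ne0$. But $x_0=p^mx_m\in p^mL$ for all $m$, contradicting Lemma 7(d). $\square$

**Proof of Theorem 1, statement (2).** Take $G=G_1\oplus G_2$ from Section 9, with $G_1\cong M$ and $G_2\cong G^*_{\infty,\mathfrak c}$. Suppose $M\cong G_1'\oplus G_2'$ with $G_1'$ Polishable and $G_2'\cong\bigoplus_sG^*_{s,\lambda_s'}$. Since $M$ is reduced (Lemma 7(e)), $\lambda'_\infty=0$. So $G_2'$ is torsion, hence countable by Lemma 7(a). Give $G_1'$ a Polish group topology and $G_2'$ the discrete topology. The product topology is a Polish group topology on $M$, contradicting Proposition 8. So (2) is false. $\blacksquare$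

**Proof of Theorem 1, statement (3), first example.** The hypothesis of (3) is weaker than that of (2) and the conclusion is the same, so the same $G=G_1\oplus G_2$ refutes (3). $\blacksquare$

## 11. A compact group with a bad summand

The compact counterexample to (3) has a different mechanism: a summand that needs uncountably many cyclic pieces of each order $p^k$ but tolerates none of the allowed decompositions.

**Theorem 9.** *Let $H_k=(\mathbb Z/p^k)^{\mathbb N}$ and $C=\prod_{k\ge1}H_k$ (compact, metrizable), and let*
$$X=\{x\in C:\ \forall n\ \ x_k\in p^nH_k\text{ for all but finitely many }k\}.$$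
*Then $X$ is a direct summand of $C$, and $X$ has no decomposition $G_1'\oplus G_2'$ with $G_1'$ Polishable and $G_2'\cong\bigoplus_sG^*_{s,\lambda_s}$.*

Every $x$ with only finitely many nonzero coordinates $x_k$ is in $X$. If $e_k=(1,0,0,\dots)\in H_k$, then $(p^{\lfloor k/2\rfloor}e_k)_k\in X$ is an element of infinite order, while $(e_k)_k\notin X$.

*Proof.*

**Step 1: two closure properties of $X$.** Since $p^kH_k=0$, for $c_n\in C$ the sum $\sum_np^nc_n$ is defined coordinatewise (finitely many terms in each $H_k$), and $\bigcap_np^nC=0$.

$$\text{If }c\in X+p^NC\text{ for all }N,\text{ then }c\in X.\tag{11.1}$$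
Given $n$, write $c=x+p^nc'$ with $x\in X$; for almost all $k$ we have $x_k\in p^nH_k$, hence $c_k\in p^nH_k$.

$$\text{If }c\in C\text{ and }pc\in X,\text{ then }c\in X.\tag{11.2}$$
Given $n$, for almost all $k$ we have $pc_k\in p^{n+1}H_k$, so $c_k\in p^nH_k+H_k[p]$; and $H_k[p]=p^{k-1}H_k\subseteq p^nH_k$ for $k>n$.

**Step 2: $X$ is a direct summand of $C$.** We build a complement by lifting a basis and allowing $p$-adic sums. Let $(c_i)$ lift an $\mathbb F_p$-basis of $C/(X+pC)$, let $S$ be the subgroup of $C$ generated by the $c_i$, and let $Y=\{\sum_{n\ge0}p^ns_n:s_n\in S\}$, which is a subgroup of $C$.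

*$C=X+Y$.* Given $c\in C$, write $c=x_0+s_0+pc_1$ with $x_0\in X$, $s_0\in S$, then $c_1=x_1+s_1+pc_2$, and so on. Then $c=\sum_{n<N}p^nx_n+\sum_{n<N}p^ns_n+p^Nc_N$ for each $N$. In the coordinate $H_k$ take $N\ge k$; this gives $c=\sum_np^nx_n+\sum_np^ns_n$. The first sum lies in $X+p^NC$ for all $N$, so in $X$ by (11.1). The second is in $Y$.

*$X\cap Y=0$.* Let $y=\sum_np^ns_n\in X\cap Y$. Then $s_0\in y+pC\subseteq X+pC$. Write $s_0$ as an integer combination of the $c_i$; since the $c_i$ are a basis modulo $X+pC$, all coefficients are divisible by $p$, so $s_0=ps_0'$ with $s_0'\in S$. Hence $y=py''$ with $y''=s_0'+s_1+ps_2+p^2s_3+\cdots\in Y$, and $y''\in X$ by (11.2). So $X\cap Y=p(X\cap Y)$. Therefore $X\cap Y\subseteq\bigcap_np^nC=0$, and $C=X\oplus Y$.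

**Step 3: two facts that pull in opposite directions.**
$$X=\bigcup_{m\ge1}\bigl(pX+X[p^m]\bigr),\quad\text{an increasing union};\tag{11.3}$$
$$X/(pX+X[p^m])\ \text{ is uncountable for every }m\ge1.\tag{11.4}$$
For (11.3), let $x\in X$ and choose $k_0\ge1$ with $x_k\in pH_k$ for $k>k_0$. The part of $x$ with $k\le k_0$ lies in $X[p^{k_0}]$. For $k>k_0$ let $n_k=\max\{n\le k:x_k\in p^nH_k\}$; then $n_k\ge1$, and $n_k\to\infty$ because $x\in X$. Choose $y_k\in p^{n_k-1}H_k$ with $py_k=x_k$, and $y_k=0$ for $k\le k_0$. Then $y\in X$, and the part of $x$ with $k>k_0$ is $py$.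

For (11.4), project $X$ onto the coordinate $H_{m+1}$. This is onto, it maps $pX$ into $pH_{m+1}$, and it maps $X[p^m]$ into $H_{m+1}[p^m]=pH_{m+1}$. So the quotient in (11.4) maps onto $H_{m+1}/pH_{m+1}\cong(\mathbb Z/p)^{\mathbb N}$.

*Why each $H_k$ must be large.* Replace $H_k$ by a single $\mathbb Z/p^k$ and call the resulting group $X_0\le C_0=\prod_k\mathbb Z/p^k$. The proofs of (11.1) and (11.2) apply unchanged, but $X_0$ is Polish in its $p$-adic topology. It is Hausdorff since $\bigcap_np^nC_0=0$. It is separable because $X_0/p^nX_0$ is countable: a tail of $x\in X_0$ is in $p^nC_0$, hence in $p^nX_0$ by (11.2) applied $n$ times, so the class of $x$ depends on finitely many coordinates. It is complete because $\sum_{n\ge N}p^ny_n=p^N\sum_{n\ge N}p^{n-N}y_n$ with the last sum in $X_0$ by (11.1). So (11.4) is essential.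

**Step 4: a hypothetical $G_2'$ is a bounded $p$-group.** Suppose $X=G_1'\oplus G_2'$ as in the theorem. Since $\bigcap_np^nC=0$, $X$ is reduced. A prime $q\ne p$ acts bijectively on each $H_k$ and each $p^nH_k$, hence on $X$. So $G_2'$ contains no copy of $\mathbb Q$ and no $q$-torsion: $G_2'=\bigoplus_kD_k$ with $D_k\cong(\mathbb Z/p^k)^{(\mu_k)}$, a direct sum of $\mu_k$ cyclic groups of order $p^k$.

If $G_2'$ is unbounded, pick $k_1<k_2<\cdots$ and $w_i\in D_{k_i}$ a generator of one of the cyclic summands $\mathbb Z/p^{k_i}$ of the given decomposition. Put $z_n=\sum_{i>n}p^{i-1-n}w_i\in C$. For $N>n$ the terms with $i\le N$ add up to an element of $X$ and the rest lies in $p^{N-n}C$. So $z_n\in X$ by (11.1). Let $y=z_0=\sum_{i\le n}p^{i-1}w_i+p^nz_n\in X$ and let $\pi:X\to G_2'$ be the projection. The $D_{k_n}$-component of $\pi(y)$ is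
$$p^{n-1}\bigl(w_n+p\,\pi(z_n)_{k_n}\bigr),$$
where $\pi(z_n)_{k_n}$ is the $D_{k_n}$-component. The bracket is not in $pD_{k_n}$, so it has order $p^{k_n}$, and $k_n\ge n>n-1$; the component is nonzero. This holds for every $n$, impossible in a direct sum. So $G_2'$ is bounded.

**Step 5: category on $G_1'$ contradicts (11.4).** Projecting (11.3) to $G_1'$ gives $G_1'=\bigcup_m(pG_1'+G_1'[p^m])$, an increasing union. Give $G_1'$ a Polish group topology. Then $pG_1'$ is analytic and $G_1'[p^m]$ is closed, so the sum of the two is an analytic subgroup. By Baire one of these subgroups is nonmeager, and so are all later ones; by Fact 2, $pG_1'+G_1'[p^m]$ has countable index in $G_1'$ for all large $m$. Take such an $m$ with also $p^mG_2'=0$. Then $G_2'[p^m]=G_2'$, so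
$$X/(pX+X[p^m])\cong G_1'/(pG_1'+G_1'[p^m])$$
is countable. This contradicts (11.4). $\square$

**Proof of Theorem 1, statement (3), compact example.** $C$ is a compact metrizable, profinite abelian group, in particular Polish, and $C=X\oplus Y$ by Theorem 9. With $G=C$, $G_1=X$, $G_2=Y$, the conclusion of (3) fails by the second half of Theorem 9. $\blacksquare$
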